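# Balls tangent to level sets and the maximal function of a BV function

## The ball $B(x+R\nu(x),R)$ and what its averages give

Let $d\ge 1$ and $u\in \mathrm{BV}(\mathbb R^d)$: $u\in L^1(\mathbb R^d)$, and its distributional derivative $Du$ is a finite $\mathbb R^d$-valued measure. Write $Du=\nu\,|Du|$, where $|Du|$ is the total variation measure and $\nu$ is a Borel map with $|\nu|=1$ everywhere. At $|Du|$-almost every point, $\nu(x)$ is the direction in which $u$ increases.

The object on which everything turns is the open ball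
$$B(x+R\nu(x),R),\qquad R>0 .$$
It touches $x$ from the side of increase: $x$ lies on its boundary, and the ball lies in the half-space $H(x)=\{z:(z-x)\cdot\nu(x)>0\}$. If $u$ were smooth, this ball would be tangent at $x$ to the level set of $u$ through $x$, on the upper side.

What is it for? Write $|\cdot|=\mathcal L^d$ on sets, $\langle u\rangle_B:=\frac1{|B|}\int_B u$, and consider the non-centered maximal function
$$Mu(x)=\sup_{x\in B(z,r)}\langle |u|\rangle_{B(z,r)} .$$
A concentric ball slightly larger than $B(x+R\nu(x),R)$ contains $x$ and has almost the same average. So if the average of $|u|$ over the tangent ball (built with the direction for $|u|$) is strictly larger than the value of $|u|$ at $x$, then $Mu(x)$ is strictly larger than that value. This bears on a question posed in Panu Lahti, "On the regularity of the maximal function of a BV function", arXiv:2007.05752 (2020): is $Mu(x)>|u|^\vee(x)$ at $|D^cu|$-almost every $x$? Here $D^cu$ is the Cantor part of $Du$, and $v^\vee$ is the upper approximate limit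
$$v^{\vee}(x):=\inf\Big\{t\in\mathbb R:\ \lim_{r\to 0}\frac{|B(x,r)\cap\{v>t\}|}{|B(x,r)|}=0\Big\}.$$
In dimension $d=1$ the answer is known to be yes. We prove that it is yes in every dimension.

Off the approximate discontinuity set $S_u$ (defined in the next section) $u$ has an approximate limit $\tilde u(x)$. For $x\notin S_u$ put
$$D_R(x):=\langle u\rangle_{B(x+R\nu(x),R)}-\tilde u(x). \tag{1}$$

**Theorem A.** For every $d\ge1$ and $K\ge2$ there is $c=c(d,K)>0$ such that for every $u\in \mathrm{BV}(\mathbb R^d)$ and for $(|D^au|+|D^cu|)$-a.e. $x$,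
$$\limsup_{R\to0}\frac{R^{d-1}}{|Du|(B(x,KR))}\,D_R(x)\ \ge\ c .$$

**Theorem B.** Let $u\in \mathrm{BV}(\mathbb R^d)$. Then $Mu(x)>|u|^\vee(x)$ for $(|D^au|+|D^cu|)$-a.e. $x$, in particular for $|D^cu|$-a.e. $x$.

## Approximate limits, parts of $Du$, and level sets

All facts in this section are textbook material; the references in brackets are to Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems* (2000), written [AFP]. Balls are open, $\omega_k$ is the volume of the unit ball of $\mathbb R^k$, with $\omega_0=1$. Fix once and for all a Borel representative of $u$.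

**Definition (approximate limit).** $x\notin S_u$ if and only if there is $\tilde u(x)\in\mathbb R$ with $\langle|u-\tilde u(x)|\rangle_{B(x,\rho)}\to0$ as $\rho\to0$.

The set $S_u$ and the function $\tilde u$ are Borel, and $|S_u|=0$ [AFP, Prop. 3.64]. If $x\notin S_u$, then $u^\vee(x)=\tilde u(x)$: by Chebyshev's inequality $\{u>t\}$ has density $0$ at $x$ for $t>\tilde u(x)$, and density $1$ for $t<\tilde u(x)$. For $u=\chi_{B(0,1)}$ we have $S_u=\partial B(0,1)$, and there $u^\vee=1$, because $\{u>t\}$ has density $1/2$ for $0\le t<1$ and density $0$ for $t\ge1$.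

**Definition (jump and Cantor parts).** A point $x$ is in $J_u\subset S_u$ if there are a unit vector $n$ and numbers $a\ne b$ such that $|u-a|$ and $|u-b|$ have means tending to $0$ over the two half-balls of $B(x,\rho)$ cut by the hyperplane through $x$ orthogonal to $n$. With $Du=D^au+D^su$ the Lebesgue decomposition with respect to $\mathcal L^d$, one sets $D^ju=D^su\llcorner J_u$ and $D^cu=D^su\llcorner(\mathbb R^d\setminus S_u)$.

We have $\mathcal H^{d-1}(S_u\setminus J_u)=0$, and $|Du|$ vanishes on $\mathcal H^{d-1}$-null sets, so indeed $Du=D^au+D^cu+D^ju$ [AFP, Lemma 3.76, Thm 3.78, Def. 3.91]. Since $|S_u|=0$, $D^au$ does not charge $S_u$; and $D^ju$ lives on $J_u\subset S_u$. Hence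
$$\widetilde Du:=D^au+D^cu=Du\llcorner(\mathbb R^d\setminus S_u). \tag{2}$$
Also $|\widetilde Du|=|D^au|+|D^cu|$, since $D^au$ and $D^cu$ are mutually singular. So in both theorems "almost every" means "$|Du|$-almost every $x\notin S_u$".

*Example.* Let $d=1$, let $f$ be the Cantor function on $[0,1]$, and put $u=f$ on $[0,1]$, $u(x)=2-x$ on $[1,2]$, $u=0$ elsewhere. Then $u$ is continuous, $S_u=\emptyset$, $D^cu=\mu$ is the Cantor measure, $D^au=-\mathcal L^1\llcorner(1,2)$ and $D^ju=0$.

**Coarea formula** [AFP, Thm 3.40]. Let $E_t:=\{u>t\}$. For a.e. $t$ the perimeter $P(E_t,\mathbb R^d)=|D\chi_{E_t}|(\mathbb R^d)$ is finite, and for every Borel $B$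
$$|Du|(B)=\int |D\chi_{E_t}|(B)\,dt,\qquad Du(B)=\int D\chi_{E_t}(B)\,dt, \tag{3}$$
with measurable integrands. The second formula extends to bounded Borel $f:\mathbb R^d\to\mathbb R^d$:
$$\int f\cdot dDu=\int\!\!\int f\cdot dD\chi_{E_t}\,dt . \tag{4}$$
Indeed it holds for simple $f$. If simple $f_k\to f$ uniformly, both sides converge, because $|Du|(\mathbb R^d)=\int|D\chi_{E_t}|(\mathbb R^d)\,dt<\infty$.

**Definition (reduced boundary).** For a set $E$ of finite perimeter, $\mathcal FE$ is the set of $x\in\operatorname{spt}|D\chi_E|$ at which $\nu_E(x)=\lim_{\rho\to0}D\chi_E(B(x,\rho))/|D\chi_E|(B(x,\rho))$ exists and has length $1$. It is the inner normal. For a square in $\mathbb R^2$, $\mathcal FE$ is the boundary without the four corners: at a corner the limit is the mean of two orthogonal unit vectors and has length $1/\sqrt2$.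

**De Giorgi's theorem** [AFP, Thm 3.59]. $|D\chi_{E}|=\mathcal H^{d-1}\llcorner\mathcal FE$. At $x\in\mathcal FE$, $(E-x)/\rho\to\{z\cdot\nu_{E}(x)>0\}$ in $L^1_{\rm loc}$ and $P(E,B(x,\rho))/(\omega_{d-1}\rho^{d-1})\to1$ as $\rho\to0$.

For the null set of $t$ with $P(E_t,\mathbb R^d)=\infty$ we put $\mathcal FE_t=\emptyset$.

**Relative isoperimetric inequality** [AFP, Rem. 3.50]. If $B$ is a ball and $|B\cap F|\le\frac12|B|$, then $|B\cap F|^{(d-1)/d}\le C_I\,P(F,B)$ with $C_I=C_I(d)$. For $d=1$ read this as: $P(F,B)\ge1$ if $|B\cap F|>0$, with $C_I=1$.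

## Tangent balls by hand: gradients, the Cantor function, a jump

*A nonzero gradient.* Suppose $u$ is $C^1$ near $x$, $\nabla u(x)\neq0$ and $\nu(x)=\nabla u(x)/|\nabla u(x)|$. The mean of $z-x$ over the tangent ball is $R\nu(x)$, so $D_R(x)=R|\nabla u(x)|+o(R)$. Also $|Du|(B(x,KR))=|\nabla u(x)|\,\omega_dK^dR^d(1+o(1))$. Hence
$$\frac{R^{d-1}}{|Du|(B(x,KR))}D_R(x)\longrightarrow\frac1{\omega_dK^d}.$$
So the normalization in Theorem A is the natural one, and $c(d,K)$ cannot exceed $1/(\omega_dK^d)$.

*The Cantor function.* Take the one-dimensional example above, and let $x$ be a point of the Cantor set with $x\ne1$. Near $x$ the measure $Du$ is nonnegative, so $\nu(x)=1$ for $\mu$-a.e. such $x$, and the tangent ball is $(x,x+2R)$. If $u(y)=u(x)$ for some $y\in(x,1]$, then $\mu((x,y))=0$, so $(x,y)$ misses the Cantor set and $x$ is the left endpoint of a gap. There are countably many such points, and $\mu$ has no atoms. For $\mu$-a.e. $x$ we therefore have $u>u(x)$ on $(x,1)$, the average over $(x,x+2R)$ exceeds $u(x)$ for small $R$,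 and $Mu(x)>u(x)$. At the gap endpoint $x=1/3$, with $\nu(1/3)=1$, we have $D_R(x)=0$ for $2R\le1/3$. So an exceptional set is needed in Theorem A.

*A jump.* For $u=\chi_{B(0,1)}$ and $x\in\partial B(0,1)$, the balls $B(0,1+\varepsilon)$ contain $x$ and have averages tending to $1$. So $Mu(x)=1=u^\vee(x)$. Here $Du$ is a pure jump measure living on $\partial B(0,1)$, so the jump part cannot be included in Theorem B.

## Gain against loss, and why one point does not suffice

Fix $x\notin S_u$, write $s=\tilde u(x)$ and $B=B(x+R\nu(x),R)$, and split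
$$G=\int_B(u-s)_+\,dz,\qquad \Lambda=\int_B(s-u)_+\,dz,\qquad G-\Lambda=\omega_dR^dD_R(x). \tag{5}$$
By the layer-cake formula both terms are integrals over levels:
$$G=\int_s^\infty|B\cap E_t|\,dt,\qquad \Lambda=\int_{-\infty}^s|B\setminus E_t|\,dt. \tag{6}$$

The first thing to try is De Giorgi's theorem at the point $x$ itself. We shall see that for $|Du|$-a.e. $x\notin S_u$ one has $x\in\mathcal FE_{\tilde u(x)}$ with inner normal $\nu(x)$. So, for any $\delta>0$, at all small scales $\rho$,

(a) $|B(x,\rho)\cap H(x)\setminus E_{\tilde u(x)}|\le\delta\omega_d\rho^d$,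

(b) $P(E_{\tilde u(x)},B(x,\rho))\le2\omega_{d-1}\rho^{d-1}$.

Since $B\subset H(x)\cap B(x,2R)$, (a) says that $B\setminus E_s$ fills only a tiny fraction of $B$. For $t<s$ the set $B\setminus E_t$ is smaller still, and the relative isoperimetric inequality turns this into $\Lambda\le C\delta^{1/d}R\,|Du|(B)$. (This is done in full in Step 4 below.) So the loss is small compared with $R\,|Du|(B)$. One would like the gain $G$ to be at least comparable to $R\,|Du|(B)$, and this is where the argument stops: (a) and (b) at $x$ speak about the single level $s$, and the variation of $u$ near $x$ may sit almost entirely on levels below $s$. This can happen at every small scale.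

*Example.* Let $d=2$. For $i\ge17$ put $R_i=2^{-i}$, $h_i=1/i$, $\rho_i=R_i/i$, $p_i=R_ie_2$, and let $b_i$ be the open disk with center $p_i$ and radius $\rho_i$. Let $\eta$ be a smooth cutoff with $\eta=1$ on $B(0,1)$ and
$$u(z)=\eta(z)z_2-\sum_{i\ge17}h_i\Big(1-\frac{|z-p_i|}{\rho_i}\Big)_+ .$$
The disks $b_i$ are disjoint and lie in $B(0,1)\cap\{z_2>0\}$. The $i$-th cone has gradient of length $h_i/\rho_i$ on $b_i$, so its total variation is $\pi h_i\rho_i=\pi R_i/i^2$. These are summable, so $u\in\mathrm{BV}(\mathbb R^2)$. Since $h_i\to0$, $u$ is continuous at $0$ and $\tilde u(0)=0$.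

Conditions (a) and (b) hold at $0$ with $\nu(0)=e_2$. In $B(0,1)$, $E_0$ is $H=\{z_2>0\}$ with the sets $C_i=\{z\in b_i: z_2+\frac{h_i}{\rho_i}|z-p_i|\le h_i\}$ removed. Each $C_i$ is convex, being the intersection of a disk and a sublevel set of a convex function, so its perimeter is at most $2\pi\rho_i$. If $b_i$ meets $B(0,\rho)$, then $R_i-\rho_i<\rho$, so $R_i<2\rho$. Let $i_0=i_0(\rho)$ be the least such $i$; it tends to infinity as $\rho\to0$. The removed sets that meet $B(0,\rho)$ have total area at most $\sum_{i\ge i_0}\pi R_i^2/i^2\le\frac{16\pi}{3i_0^2}\rho^2$ and total perimeter at most $\sum_{i\ge i_0}2\pi R_i/i\le\frac{8\pi}{i_0}\rho$. The first bound gives (a) for small $\rho$. The second says that $|D\chi_{E_0}-D\chi_H|(B(0,\rho))=o(\rho)$, while $D\chi_H(B(0,\rho))=2\rho\,e_2$. This gives (b), and also $0\in\mathcal FE_0$ with $\nu_{E_0}(0)=e_2$.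

Yet $D_R(0)<0$ for all $0<R<2^{-16}$. Choose $i\ge17$ with $R_i\le R<2R_i$. For $z\in b_i$ we have $|z-Re_2|<(R-R_i)+\rho_i<R$, so $b_i\subset B(Re_2,R)$. Since $\int_{B(Re_2,R)}z_2\,dz=\pi R^3$ and the cone over $b_i$ has volume $\pi h_i\rho_i^2/3$,
$$\int_{B(Re_2,R)}u\,dz\le\pi R^3-\frac{\pi}{3}h_i\rho_i^2<\pi\Big(8R_i^3-\frac{R_i^2}{3i^3}\Big)<0,$$
because $2^i>24i^3$ for $i\ge17$: $2^{17}=131072>117912=24\cdot17^3$, and passing from $i$ to $i+1$ doubles the left side while the right side grows by a factor at most $(18/17)^3<2$.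

Where is the variation? On $b_i$ the length of $\nabla u$ is between $2^i-1$ and $2^i+1$, as $h_i/\rho_i=2^i$. Since $z_2<2R_i$ on $b_i$, the part of $b_i$ with $u>0$ lies in the annulus $1-|z-p_i|/\rho_i<2iR_i$, hence occupies a fraction at most $4iR_i$ of the area. So almost all of $|Du|(b_i)$ lies on levels below $\tilde u(0)=0$.

This does not contradict the theorems, as $|Du|(\{0\})=0$. It shows that (a) and (b) at one point cannot be enough.

## Starting from the lowest bad point of a cube

The way past this is to give up the fixed point and to choose it. Suppose that the points where Theorem A fails form a set of positive $|Du|$-measure, and let $A$ be a suitable part of it. Cut space into small cubes $Q$ and in each cube take a point $x\in A\cap Q$ at which $\tilde u$ is almost minimal over $A\cap Q$. Then almost all the variation carried by $A\cap Q$ sits on levels *above* $\tilde u(x)$, by the choice of $x$.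

Each such level $t$ has $A\cap Q\cap\mathcal FE_t\ne\emptyset$ (up to levels that contribute nothing). At a point $y$ of this set, (a) says that $E_t$ nearly fills a half-space at scale $R$ around $y$. If $y$ is close to $x$ compared with $R$ and $\nu(y)$ is close to $\nu(x)$, this half-space contains a fixed part of the tangent ball at $x$. So level $t$ contributes at least a constant times $R^d$ to $G$. By (b), level $t$ carries at most a constant times $R^{d-1}$ of the variation of $A\cap Q$. Altogether $|Du|(A\cap Q)\le CR^{-1}G$.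

On the other side, $x$ is bad, so $G\le\Lambda+$ a small multiple of $R\,|Du|(B(x,KR))$, and $\Lambda$ is also such a small multiple. So $|Du|(A\cap Q)$ is at most a small multiple of the variation on a neighborhood of $Q$. Summing over the cubes bounds $|Du|(A)$ by a small multiple of the variation on a neighborhood of $A$. If $A$ was chosen so that this variation is at most $4|Du|(A)$, this is a contradiction.

## The level through a point of $\mathcal FE_t$

Two facts link the level sets to $\nu$ and $\tilde u$.

**Normals.** For a.e. $t$, $\nu_{E_t}=\nu$ holds $\mathcal H^{d-1}$-a.e. on $\mathcal FE_t$. To see this, take $f=\nu$ in (4):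
$$|Du|(\mathbb R^d)=\int\nu\cdot dDu=\int\!\!\int\nu\cdot\nu_{E_t}\,d|D\chi_{E_t}|\,dt\le\int|D\chi_{E_t}|(\mathbb R^d)\,dt=|Du|(\mathbb R^d)<\infty .$$
Equality holds throughout, so for a.e. $t$ we have $\nu\cdot\nu_{E_t}=1$, that is $\nu=\nu_{E_t}$, $|D\chi_{E_t}|$-a.e., and $|D\chi_{E_t}|=\mathcal H^{d-1}\llcorner\mathcal FE_t$.

**Lemma 1.** Let $u\in\mathrm{BV}(\mathbb R^d)$. If $x\in\mathcal FE_t\setminus S_u$, then $\tilde u(x)=t$. Consequently:

1. $|Du|(\{x\notin S_u:\tilde u(x)=\tau\})=0$ for every $\tau\in\mathbb R$. If $u_1,u_2\in \mathrm{BV}(\mathbb R^d)$ and $L$ is a Borel subset of $\{x\notin S_{u_1}\cup S_{u_2}:\tilde u_1=\tilde u_2\}$, then $Du_1\llcorner L=Du_2\llcorner L$.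
2. If $w=|u|$, then $S_w\subset S_u$, $\tilde w=|\tilde u|$ off $S_u$, and $|Dw|(B)=|Du|(B)$ for all Borel $B\subset\mathbb R^d\setminus S_u$.

As a check, for $u(z)=(1-|z|)_+$ and $0\le t<1$ the set $\mathcal FE_t$ is the sphere $|z|=1-t$ (two points if $d=1$), where $u=t$, with inner normal $-z/|z|$.

**Proof of the first statement.** By the half-space blow-up, $E_t$ has density $1/2$ at $x\in\mathcal FE_t$. If $\tilde u(x)>t$, then off $E_t$ we have $u\le t$, so $|u-\tilde u(x)|\ge\tilde u(x)-t>0$ there. By Chebyshev's inequality the complement of $E_t$ has density $0$ at $x$, a contradiction. If $\tilde u(x)<t$, then on $E_t$ we have $|u-\tilde u(x)|\ge t-\tilde u(x)>0$, so $E_t$ has density $0$ at $x$, a contradiction.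

**Proof of part 1.** By (3) and De Giorgi's theorem,
$$|Du|(\{\tilde u=\tau\}\setminus S_u)=\int\mathcal H^{d-1}\big(\mathcal FE_t\cap\{\tilde u=\tau\}\setminus S_u\big)\,dt .$$
By the first statement the integrand is $0$ for every $t\ne\tau$. For the second claim put $v=u_1-u_2$. Every $x\in L$ satisfies $x\notin S_v$ and $\tilde v(x)=\tilde u_1(x)-\tilde u_2(x)=0$. So $|Dv|(L)=0$ by the first claim with $\tau=0$.

**Proof of part 2.** Recall that $|u|\in\mathrm{BV}(\mathbb R^d)$. The first two claims follow from $\big||a|-|b|\big|\le|a-b|$. On $\{\tilde u>0\}\setminus S_u$ we have $\tilde w=\tilde u$, so $Dw=Du$ there by part 1. On $\{\tilde u<0\}\setminus S_u$, $\tilde w$ is the approximate limit of $-u$, so $Dw=-Du$ there. On $\{\tilde u=0\}\setminus S_u$ we have $\tilde w=\tilde u=0$, so both measures vanish there by part 1. Hence $|Dw|$ and $|Du|$ agree on Borel subsets of $\mathbb R^d\setminus S_u$. $\square$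

## Theorem A implies Theorem B

**Step 1: a strict inequality for $w=|u|$.** The purpose is to pass from the tangent ball to a ball that contains $x$. Let $\nu_w$ be the polar direction of $Dw$. By (2) for $w$ and Theorem A applied to $w$, with $K=2$ say, for $|Dw|$-a.e. $x\notin S_w$ there is $R>0$ with $\langle w\rangle_{B(x+R\nu_w(x),R)}>\tilde w(x)$. As $R'\downarrow R$, the averages over $B(x+R\nu_w(x),R')$ tend to the average over $B(x+R\nu_w(x),R)$. For $R'>R$ the ball $B(x+R\nu_w(x),R')$ contains $x$. Hence $Mu(x)>\tilde w(x)$ for $|Dw|$-a.e. $x\notin S_w$.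

**Step 2: transfer from $|Dw|$ to $|Du|$.** The purpose is to show that the exceptional set for $u$ is $|Du|$-null. The function $Mu$ is lower semicontinuous: if an open ball has average of $|u|$ larger than $\lambda$, then $Mu>\lambda$ on that whole ball. (Using closed balls would give the same $Mu$, since averages over open and closed balls coincide and depend continuously on the radius.) So
$$A_*:=\{x\notin S_u:Mu(x)\le|\tilde u(x)|\}$$
is Borel. On $\mathbb R^d\setminus S_u\subset\mathbb R^d\setminus S_w$ we have $|u|^\vee=\tilde w=|\tilde u|$. So $A_*$ is exactly the set of $x\notin S_u$ at which the inequality of Theorem B fails, and by Step 1 $|Dw|(A_*)=0$. By Lemma 1, part 2, $|Du|(A_*)=|Dw|(A_*)=0$. By (2), the inequality holds $|\widetilde Du|$-a.e., and $|\widetilde Du|=|D^au|+|D^cu|$. $\square$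

## Proof of Theorem A: bad points, cubes, and the contradiction

**Step 0: constants.** The purpose is to fix all constants in advance, depending only on $d$ and $K$. Put
$$C_1=2\omega_d^{1/d}C_I,\qquad C_2=\frac{2^{d+2}\omega_{d-1}}{\omega_d},\qquad N=\omega_d\,d^{d/2}(4K+1)^d,$$
$$\delta=\min\Big\{\tfrac12 4^{-d},\ (16C_1C_2N)^{-d}\Big\},\qquad c=\frac1{16\,\omega_dC_2N},$$
so that
$$4C_2N\,(C_1\delta^{1/d}+\omega_dc)\le\tfrac14+\tfrac14=\tfrac12 . \tag{7}$$

**Step 1: good and bad points with a uniform scale.** The purpose is to have (a), (b) and the failure of the theorem on a common range of radii. Let $X_0=\mathbb R^d\setminus S_u$. For $j\in\mathbb N$ let $Y_j$ be the set of $x\in X_0$ such that (a) and (b) hold for all $0<\rho<2/j$. Let $W_j$ be the set of $x\in X_0$ with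
$$D_R(x)\le cR^{1-d}|Du|(B(x,KR))\qquad\text{for all }0<R<1/j . \tag{8}$$
Both families increase with $j$.

**Step 2: $Y_j$ and $W_j$ are Borel.** This is needed so that we can measure them and take compact subsets. A function $g$ that is continuous in a variable $p$ and right-continuous in $t$ is jointly Borel: it is the limit as $k\to\infty$ of $g\big(p,(\lfloor kt\rfloor+1)/k\big)$, since $(\lfloor kt\rfloor+1)/k$ is larger than $t$ and tends to $t$. Each of these functions is Borel, because on every strip $i/k\le t<(i+1)/k$ it is a continuous function of $p$ alone.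

For (a), fix $\rho$ and consider $|B(x,\rho)\cap\{z:(z-x)\cdot n>0\}\setminus E_t|$. It is continuous in $(x,n)$, $|n|=1$, because the half-balls vary continuously in measure. It is right-continuous in $t$, because $E_{t'}\uparrow E_t$ as $t'\downarrow t$. So it is jointly Borel.

For (b), with $\rho$ fixed,
$$P(E_t,B(x,\rho))=\sup_\varphi\int_{E_t}\operatorname{div}\varphi(z-x)\,dz,$$
where $\varphi$ runs over a countable $C^1$-dense subset of $\{\varphi\in C^1_c(B(0,\rho);\mathbb R^d):|\varphi|\le1\}$. Restricting to a dense subset does not change the supremum, because the integrals converge under $C^1$ convergence within the fixed ball. Each integral is continuous in $x$ and, by dominated convergence, right-continuous in $t$. So the supremum is Borel in $(x,t)$.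

Now insert the Borel maps $t=\tilde u(x)$, $n=\nu(x)$. For fixed $R$, $D_R$ is Borel on $X_0$, since $(x,n)\mapsto\langle u\rangle_{B(x+Rn,R)}$ is continuous. The function $x\mapsto|Du|(B(x,KR))$ is lower semicontinuous, since balls are open. It remains to see that rational radii suffice. The left side of (a) and $D_R(x)$ are continuous in the radius; $P(E_t,B(x,\rho))$ and $|Du|(B(x,KR))$ are left-continuous in the radius, as open balls are increasing unions of smaller concentric ones. So each condition at a radius follows from the conditions at rational radii increasing to it. Hence $Y_j$ and $W_j$ are countable intersections of Borel sets.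

**Step 3: almost every point is good, and the choice of $A$.** The purpose is to reduce Theorem A to one compact set. For a.e. $t$ and $\mathcal H^{d-1}$-a.e. $x\in\mathcal FE_t\cap X_0$ we have $\tilde u(x)=t$ by Lemma 1 and $\nu(x)=\nu_{E_t}(x)$ by the fact on normals. For such $x$, De Giorgi's theorem gives (a) and (b) for all small $\rho$, so $x\in Y_j$ for large $j$. By (3),
$$|Du|\Big(X_0\setminus\bigcup_jY_j\Big)=\int\mathcal H^{d-1}\Big(\mathcal FE_t\cap X_0\setminus\bigcup_jY_j\Big)\,dt=0 .$$

If $x\in X_0\cap\operatorname{spt}|Du|$ and the limsup in Theorem A is less than $c$ at $x$, then (8) holds for all small $R$, so $x\in\bigcup_jW_j$. Since $|Du|$ vanishes off its support, it suffices to prove $|Du|(\bigcup_jW_j)=0$.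

Suppose not. Both families increase, and $\bigcup_jY_j$ has full measure in $X_0$, so $|Du|(W_j\cap Y_j)>0$ for some $j$, fixed from now on. Split $S^{d-1}$ into finitely many Borel pieces of diameter at most $1/10$. One of them gives a Borel set $A_0\subset W_j\cap Y_j$ with $|Du|(A_0)>0$ and
$$|\nu(x)-\nu(y)|\le\tfrac1{10}\qquad\text{for }x,y\in A_0 .$$
Choose an open $U\supset A_0$ with $|Du|(U)\le2|Du|(A_0)$ and a compact $A\subset A_0$ with $|Du|(A)\ge\frac12|Du|(A_0)$. Then
$$|Du|(U)\le4|Du|(A),\qquad |Du|(A)>0. \tag{9}$$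

Fix $0<R<1/j$ with $(K+1)R<\operatorname{dist}(A,\mathbb R^d\setminus U)$ (no condition if $U=\mathbb R^d$). Put $r=R/4$ and partition $\mathbb R^d$ into a grid of half-open cubes $Q$ of diameter $r$. Let $Q^*=\{z:\operatorname{dist}(z,Q)<KR\}$ and $A_Q=A\cap Q$. Two facts about $Q^*$:

- *Overlap:* $\sum_Q\chi_{Q^*}\le N$. If $z\in Q^*$, then every point of $Q$ has distance less than $KR+r=(4K+1)r$ from $z$. The cubes are disjoint, each with volume $(r/\sqrt d)^d$, so there are at most $\omega_d((4K+1)r)^d/(r/\sqrt d)^d=N$ of them.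
- *Inclusion:* if $A_Q\ne\emptyset$, every point of $Q^*$ has distance less than $KR+r<(K+1)R$ from $A$. So $Q^*\subset U$.

**Claim.** For each cube $Q$,
$$|Du|(A_Q)\le C_2\,(C_1\delta^{1/d}+\omega_dc)\,|Du|(Q^*). \tag{10}$$

Steps 4–7 prove the claim. Assume $A_Q\ne\emptyset$, fix any $x\in A_Q$, and let $s=\tilde u(x)$, $B=B(x+R\nu(x),R)$, with $G$, $\Lambda$ as in (5).

**Step 4: the loss is small.** The purpose is to bound $\Lambda$ by a small multiple of $R\,|Du|(B(x,KR))$, using (a) at $x$. If $z\in B$, then $(z-x)\cdot\nu(x)>R-R=0$ and $|z-x|<2R$. So $B\subset H(x)\cap B(x,2R)$. Since $2R<2/j$, (a) at $x$ with $\rho=2R$ gives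
$$|B\setminus E_s|\le\delta\omega_d(2R)^d=2^d\delta|B|\le\tfrac12|B| .$$
Let $t<s$. Then $E_s\subset E_t$, so $B\setminus E_t\subset B\setminus E_s$ also has measure at most $\frac12|B|$. The relative isoperimetric inequality for $F=\mathbb R^d\setminus E_t$, which has the same perimeter in $B$ as $E_t$, gives
$$|B\setminus E_t|=|B\setminus E_t|^{1/d}\,|B\setminus E_t|^{(d-1)/d}\le|B\setminus E_s|^{1/d}\,C_I\,P(E_t,B)\le C_1\delta^{1/d}R\,P(E_t,B),$$
because $(\delta\omega_d(2R)^d)^{1/d}=2\omega_d^{1/d}\delta^{1/d}R$. (For $d=1$: if $|B\setminus E_t|>0$, then $P(E_t,B)\ge1$, and the bound holds; if $|B\setminus E_t|=0$, it is trivial.) By (6), coarea, and $B\subset B(x,2R)\subset B(x,KR)$, where $K\ge2$ is used,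
$$\Lambda=\int_{-\infty}^s|B\setminus E_t|\,dt\le C_1\delta^{1/d}R\,|Du|(B)\le C_1\delta^{1/d}R\,|Du|(B(x,KR)). \tag{11}$$

**Step 5: levels above $s$ that meet $A_Q$ produce gain.** The purpose is to bound $G$ from below, using (a) at other points of $A_Q$. Let
$$T=\{t:\mathcal H^{d-1}(A_Q\cap\mathcal FE_t)>0\}.$$
This set is measurable, since $\mathcal H^{d-1}(A_Q\cap\mathcal FE_t)=|D\chi_{E_t}|(A_Q)$ for a.e. $t$. Let $t\in T$ with $t>s$, and pick $y\in A_Q\cap\mathcal FE_t$. As $y\notin S_u$, Lemma 1 gives $\tilde u(y)=t$. So (a) and (b) at $y$ concern exactly the set $E_t$.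

Let $B'=B(x+R\nu(x),R/2)\subset B$. Since $x,y\in Q$, $|x-y|\le r$. Also $\nu(x)\cdot\nu(y)=1-\frac12|\nu(x)-\nu(y)|^2\ge1-\frac1{200}=0.995$. For $z\in B'$ write $z-y=(x-y)+R\nu(x)+\zeta$ with $|\zeta|<R/2=2r$. As $R=4r$,
$$(z-y)\cdot\nu(y)\ge-r+0.995\cdot4r-2r=0.98\,r>0,\qquad|z-y|<r+4r+2r<8r=2R .$$
Thus $B'\subset H(y)\cap B(y,2R)$, and (a) at $y$ with $\rho=2R<2/j$ gives
$$|B'\setminus E_t|\le\delta\omega_d(2R)^d=4^d\delta|B'|\le\tfrac12|B'| .$$
Hence $|B\cap E_t|\ge\frac12|B'|=2^{-d-1}\omega_dR^d$, and by (6)
$$G\ge2^{-d-1}\omega_dR^d\,\mathcal L^1(T\cap(s,\infty)). \tag{12}$$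

**Step 6: the gain controls the variation of $A_Q$ above $s$.** The purpose is to compare $G$ with $|Du|(A_Q\cap\{\tilde u>s\})$, using (b) at the same points. Let $t$, $y$ be as in Step 5. Then $A_Q\subset B(y,2r)$ and $2r<2/j$, so (b) at $y$ gives
$$\mathcal H^{d-1}(A_Q\cap\mathcal FE_t)\le P(E_t,B(y,2r))\le2\omega_{d-1}(2r)^{d-1}\le2\omega_{d-1}R^{d-1}.$$
By Lemma 1, points of $A_Q\cap\mathcal FE_t$ have $\tilde u=t$. So $A_Q\cap\{\tilde u>s\}\cap\mathcal FE_t$ equals $A_Q\cap\mathcal FE_t$ for $t>s$ and is empty for $t\le s$. By coarea and (12),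
$$|Du|(A_Q\cap\{\tilde u>s\})=\int_{T\cap(s,\infty)}\mathcal H^{d-1}(A_Q\cap\mathcal FE_t)\,dt\le2\omega_{d-1}R^{d-1}\mathcal L^1(T\cap(s,\infty))\le C_2R^{-1}G . \tag{13}$$

**Step 7: badness of $x$, then $x$ goes to the bottom.** The purpose is to combine (11), (13) and (8), and to remove the restriction $\tilde u>s$. Since $x\in W_j$ and $R<1/j$, (5), (8) and (11) give
$$G=\Lambda+\omega_dR^dD_R(x)\le(C_1\delta^{1/d}+\omega_dc)\,R\,|Du|(B(x,KR)).$$
As $x\in Q$, $B(x,KR)\subset Q^*$. Inserting this in (13),
$$|Du|(A_Q\cap\{\tilde u>\tilde u(x)\})\le C_2(C_1\delta^{1/d}+\omega_dc)\,|Du|(Q^*)\qquad\text{for every }x\in A_Q .$$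
The right side does not depend on $x$. Let $m=\inf_{A_Q}\tilde u\in[-\infty,\infty)$ and choose $x_i\in A_Q$ with $\tilde u(x_i)$ non-increasing and tending to $m$. The sets $A_Q\cap\{\tilde u>\tilde u(x_i)\}$ increase to $A_Q\cap\{\tilde u>m\}$, so the bound holds for $|Du|(A_Q\cap\{\tilde u>m\})$. What is left of $A_Q$ is $A_Q\cap\{\tilde u=m\}$, which is empty if $m=-\infty$ and $|Du|$-null by Lemma 1, part 1, otherwise. This proves (10).

**Step 8: summation.** The purpose is to reach the contradiction. Sum (10) over the cubes $Q$ meeting $A$. By the overlap bound, the inclusion $Q^*\subset U$, (9) and (7),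
$$|Du|(A)\le C_2N(C_1\delta^{1/d}+\omega_dc)\,|Du|(U)\le4C_2N(C_1\delta^{1/d}+\omega_dc)\,|Du|(A)\le\tfrac12|Du|(A).$$
This contradicts $0<|Du|(A)<\infty$. Hence $|Du|(\bigcup_jW_j)=0$, which proves Theorem A, and with it Theorem B. $\blacksquare$
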